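# Subgroups generated by derangements in primitive groups, and the bound $\sqrt n-1$

All groups are finite. We write group actions on the left. For a set $X$ of vectors, $X^\#$ denotes the set of nonzero elements of $X$. For an integer $n$ and a prime $r$, $n_r$ is the $r$-part of $n$, that is, the largest power of $r$ dividing $n$.

## 1. Affine groups whose point stabilizer has order divisible by $p$

**Definition.** Let $G$ be a transitive permutation group on a set $\Omega$ with $n$ points. A *derangement* is an element of $G$ with no fixed point. The subgroup generated by all derangements in $G$ is denoted $D(G)$. It is normal, because conjugates of derangements are derangements.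

Jordan's theorem says that a transitive group of degree $n>1$ contains a derangement, so $D(G)\neq1$. We ask how large the index $|G:D(G)|$ can be.

It can be large for one well-understood family. A *Frobenius group* is a transitive group with nontrivial point stabilizers in which only the identity fixes two points. Take the maps $x\mapsto ax+b$ of a finite field $\mathbb F_q$, $q\ge3$, $a\ne0$. If $a\ne1$, the map has exactly one fixed point, so the derangements are the translations with $b\neq 0$, and the index is $q-1=n-1$. We leave Frobenius groups aside, look at primitive groups, and ask whether the index then drops to at most $\sqrt n-1$.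

We begin with affine groups. Let $V=\mathbb F_p^d$, let $H\le GL(V)$, and let $G=V\rtimes H$ act on $V$ by $x\mapsto hx+v$. Here $n=p^d$. The group $G$ is primitive exactly when $H$ is irreducible on $V$, and the *primitive affine groups* are these groups. We say that $g\in GL(V)$ *acts fpf* if $g$ fixes no nonzero vector.

**Lemma 1.** Let $R=R(H)$ be the subgroup of $H$ generated by the elements of $H$ that have eigenvalue $1$ (the identity included). Then $D(G)=V\rtimes R$. So $|G:D(G)|=|H:R|$, and every element of $H\setminus R$ acts fpf.

**Proof.** The map $x\mapsto hx+v$ has a fixed point if and only if $v\in\mathrm{Im}(1-h)$. If $1$ is not an eigenvalue of $h$, then $1-h$ is invertible and there is always a fixed point. If $1$ is an eigenvalue of $h$, then $1-h$ is not surjective, and some $v$ gives a derangement. With $h=1$, all nonzero translations are derangements, so $V\le D(G)$. Hence $D(G)$ contains $V$ and every $h$ with eigenvalue $1$, and each derangement lies in $VR$. $\square$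

So the question is now about linear groups. The following notion records what matters.

**Definition.** Let $M\trianglelefteq K\le GL(V)$. We say that $M$ *controls fixed vectors* in $K$ if every element of $K\setminus M$ acts fpf. Equivalently, $K_v\le M$ for every $v\in V^\#$. We then put $k=|K:M|$.

By Lemma 1, $R(H)$ controls fixed vectors in $H$. For instance, if $K=\mathbb F_q^*$ acts on $V=\mathbb F_q$ by multiplication, then $M=1$ controls fixed vectors and $k=q-1$; this is the Frobenius example.

**Lemma 2.** Let $M$ control fixed vectors in $K\le GL(V)$, with $V=\mathbb F_p^d$.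

* **(F1)** Suppose $K$ acts on a finite nonempty set $X$ and all stabilizers $K_\xi$, $\xi\in X$, lie in $M$. Then each $K$-orbit on $X$ splits into exactly $k$ $M$-orbits of equal length. So $k$ divides $|X|$, and $k$ is at most the number of $M$-orbits on $X$. In particular $k\mid p^d-1$.
* **(F2)** Let $K_0\le K$ with $K_0M=K$, and put $M_0=K_0\cap M$. Then $|K_0:M_0|=k$, and $M_0$ controls fixed vectors in $K_0$.
* **(F3)** If $K_0$ is as in (F2) and $K_0$ leaves invariant a subspace $U$ with $0<U<V$, then $k\le p^{d/2}-1$.

**Proof.** (F1) Since $M\trianglelefteq K$, the $M$-orbits inside $K\xi$ are permuted transitively by $K$, so they have equal length. The stabilizer of the $M$-orbit $M\xi$ in $K$ is $MK_\xi=M$, so there are $|K:M|=k$ of them. The last claim is the case $X=V^\#$.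

(F2) $K_0/M_0\cong K_0M/M=K/M$, and $K_0\setminus M_0\subseteq K\setminus M$.

(F3) Let $|U|=p^a$, $0<a<d$. Apply (F1) to $K_0,M_0$ on $U^\#$ to get $k\mid p^a-1$. Also $k\mid p^d-1$. Hence $k$ divides $\gcd(p^a-1,p^d-1)=p^{\gcd(a,d)}-1$. Since $0<a<d$, the number $\gcd(a,d)$ is a proper divisor of $d$, so it is at most $d/2$. $\square$

**Proposition 3.** Let $M$ control fixed vectors in $K\le GL(V)$ and let $p$ divide $|M|$. Then $k\le p^{d/2}-1$. In particular, if $G=V\rtimes H$ is primitive affine of degree $n=p^d$ and $p$ divides $|H|$, then $|G:D(G)|\le\sqrt n-1$.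

**Proof.** Let $P$ be a Sylow $p$-subgroup of $M$, so $P\ne1$. By the Frattini argument, $K=MN_K(P)$. Put $U=C_V(P)$, which is invariant under $N_K(P)$. All $P$-orbits on $V$ have $p$-power length, so $|U|\equiv|V|\equiv0\pmod p$, and since $0\in U$ this gives $U\ne0$. As $P\neq 1$ acts faithfully, $U\ne V$. Now (F3) with $K_0=N_K(P)$ gives the bound.

For the second claim take $K=H$, $M=R(H)$. An element of order $p$ in $H$ fixes a nonzero vector, by the same congruence, so it lies in $R(H)$. Thus $p$ divides $|M|$. $\square$

For $G=S_4$ on four points, $V=\mathbb F_2^2$ and $H=GL(2,2)\cong S_3$ has even order. The proposition gives index at most $\sqrt4-1=1$.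

Two things change in general. If $p\nmid|H|$, the subspace $C_V(P)$ above has to be replaced by something else. And if $G$ is not affine, there is no vector space at all.

## 2. Statements, quoted facts, and the smallest degrees

The question comes from R. A. Bailey, Peter J. Cameron, Michael Giudici, Gordon F. Royle, "Groups generated by derangements", arXiv:2004.01950 (2020): prove or disprove that a primitive, non-Frobenius group of degree $n\geq 4$ satisfies $|G:D(G)|\le\sqrt n-1$, with equality only for affine groups. The following facts are known and may be quoted.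

* (i) If $G$ is transitive of degree $n>1$, then $|G:D(G)|$ divides $n-1$. Equality is possible if and only if $n$ is a prime power. If $G$ is a Frobenius group, $D(G)$ is the Frobenius kernel.
* (ii) If $G$ is transitive and imprimitive of degree $n$, then $|G:D(G)|\le\sqrt n-1$.
* (iii) If $G$ is primitive of degree $n\ge4$ and not of affine type, then $|G:D(G)|\le\sqrt n-1$.

Fact (i) is only background here; (ii) and (iii) are used. The statement is true:

**Theorem 4.** Let $G$ be primitive of degree $n\ge4$, not a Frobenius group. Then $|G:D(G)|\le\sqrt n-1$, and equality implies that $G$ is affine.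

**Theorem 5.**
(a) If $G$ is transitive of degree $n>1$, then for every prime $r\mid n$ the index $|G:D(G)|$ divides $r^j-1$ for some $j\ge1$ with $r^j\mid n_r$. Hence $|G:D(G)|\le\min_{r\mid n}n_r-1$. If $n$ is not a prime power, then $|G:D(G)|<\sqrt n-1$.
(b) If $G$ is transitive of degree $n\ge4$ and not Frobenius, then $|G:D(G)|\le\sqrt n-1$. Equality forces $n=q^2$ with $q$ a prime power, and forces $G$ to be imprimitive or affine.
(c) For every prime power $q$ there is a primitive, affine, non-Frobenius group of degree $n=q^2$ with $|G:D(G)|=q-1=\sqrt n-1$.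

Thus $\sqrt n-1$ is attained by primitive non-Frobenius groups of degree $n\ge4$ exactly when $n$ is the square of a prime power.

The affine part rests on a statement about linear groups.

**Theorem 6.** Let $K\le GL(V)$, $V=\mathbb F_p^d$, and let $M\trianglelefteq K$ be such that all elements of $K\setminus M$ act fpf and some $1\ne x\in M$ fixes a nonzero vector. Then $k=|K:M|\le p^{d/2}-1$.

*Theorem 6 gives the inequality in Theorem 4.* If $G$ is not affine, use (iii). Let $G=V\rtimes H$ be primitive affine. If $H=1$, then $G$ is regular of prime degree $n\ge5$, $D(G)=G$, and $1<\sqrt n-1$. If $H\ne1$ and $R(H)=1$, then all nonidentity elements of $H$ act fpf, so $G$ is Frobenius, which is excluded. Otherwise $R(H)$ is generated by elements with eigenvalue $1$ and is nontrivial, so it contains some $x\ne1$ fixing a nonzero vector. Theorem 6 with $K=H$, $M=R(H)$ gives $|G:D(G)|=|H:R(H)|\le p^{d/2}-1=\sqrt n-1$.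

Let us check the smallest degrees by hand.

*Degree 4.* The primitive groups are $A_4$ and $S_4$. In $A_4$ the derangements are the double transpositions; the index is $3=n-1$, and $A_4$ is Frobenius. In $S_4$ the $4$-cycles are odd derangements, so the normal subgroup $D(S_4)$ is not contained in $A_4$ and must be $S_4$. The index is $1=\sqrt4-1$, so equality holds, and $S_4$ is affine.

*Degree 5.* The transitive groups are $C_5$, the Frobenius groups of orders $10$ and $20$, $A_5$ and $S_5$. For $C_5$ and $A_5$, $D(G)\neq 1$ is normal in a simple group, so the index is $1$. In $S_5$ the element $(1\,2)(3\,4\,5)$ is an odd derangement, so again the index is $1$. And $1<\sqrt5-1$.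

## 3. The groups $\Gamma L(1,q^2)$, and where invariant subspaces run out

**Proof of Theorem 5(c).** Let $V=\mathbb F_{q^2}$, let $\varphi:x\mapsto x^q$, and let $H=\mathbb F_{q^2}^*\rtimes\langle\varphi\rangle$, where $\mathbb F_{q^2}^*$ acts by multiplication. Put $G=V\rtimes H$. Since $H$ is transitive on $V^\#$, $G$ is $2$-transitive, hence primitive, and it is affine of degree $q^2$. As $\varphi\ne1$ fixes $\mathbb F_q$ pointwise, $G$ is not Frobenius.

A multiplication $x\mapsto ax$ has eigenvalue $1$ only for $a=1$. The map $x\mapsto ax^q$ fixes some $x\ne0$ iff $a=x^{1-q}$ for some $x\neq 0$. The image of $x\mapsto x^{1-q}$ on the cyclic group $\mathbb F_{q^2}^*$ has order $(q^2-1)/(q-1)=q+1$, so it is $U=\{a:a^{q+1}=1\}$. The maps $x\mapsto ax^q$ with $a\in U$ generate $R(H)=U\rtimes\langle\varphi\rangle$, of order $2(q+1)$. By Lemma 1,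
$$|G:D(G)|=|H:R(H)|=\frac{2(q^2-1)}{2(q+1)}=q-1=\sqrt n-1.\qquad\square$$

The smallest of these with $q$ odd tests every approach. Let $q=3$, $K=H$ of order $16$ and $M=R(H)$ of order $8$, with $k=2$. Conjugation by $\varphi$ sends $a\in U$ to $a^3=a^{-1}$, so $M$ is dihedral of order $8$.

A sensible first attempt is to repeat Proposition 3 with another prime. Take a Sylow $r$-subgroup $P$ of $M$ with $r\ne p$. Still $K=MN_K(P)$, so all we need is a proper nonzero subspace invariant under $N_K(P)$. The candidate is $C_V(P)$. But in our example $P=M$, $C_V(P)=0$, and $N_K(P)=K$ is irreducible: there is no invariant subspace of any kind. One might instead use $\langle x\rangle$ with $x=\varphi$, since $C_V(x)=\mathbb F_3\ne0$. But $\langle x\rangle$ is not a Sylow subgroup, and $N_K(\langle x\rangle)=C_K(\varphi)=\mathbb F_3^*\times\langle\varphi\rangle\le M$. So $N_K(\langle x\rangle)M=M\ne K$, and (F2) is unavailable: $K$ moves $x$ out of its $M$-class.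

What still works is to let the subgroup vary together with the vector it fixes. Let $X$ be the set of pairs $(y,v)$, with $y$ a noncentral involution of $M$ and $0\neq v\in C_V(y)$. The noncentral involutions are the $4$ maps $x\mapsto ax^3$, $a\in U$, each with $2$ nonzero fixed vectors, so $|X|=8$. The stabilizer of $(y,v)$ in $K$ lies in $K_v\le M$, so (F1) applies. Each of the $8$ vectors is fixed by exactly one $y$: given $v\neq 0$, $a=v^{1-3}$. Hence the stabilizer in $M$ of $(y,v)$ is $M_v=\langle y\rangle$ of order $2$. All $M$-orbits have length $4$, there are $2$ of them, and $k\le2=\sqrt9-1$.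

In general we look for a $K$-invariant family of subgroups $A\leq M$, and count $M$-orbits on pairs $(A,v)$ with $0\ne v\in C_V(A)$. We pay a factor, the number of classes of such $A$, and we gain because $C_V(A)$ is small compared with $V$. The next three sections produce such families.

## 4. Reduction to a normal $r$-group with cyclic characteristic abelian subgroups

We now prove Theorem 6. Recall Clifford's theorem: if $K$ is irreducible on $V$ and $A\trianglelefteq K$, then $V$ is the direct sum of its $A$-homogeneous components (for each irreducible $A$-module occurring in $V$, the sum of all submodules isomorphic to it), and $K$ permutes these components transitively. We say that $A$ is *homogeneous* on $V$ if there is only one component. A group of scalars is homogeneous; for $p$ odd, the group of diagonal matrices with entries $\pm1$ in $GL(2,p)$ is not.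

**Step 1: remove the characteristic.** If $p$ divides $|M|$, we are done by Proposition 3. So let $p\nmid|M|$.

**Step 2: make an $r$-group normal.** Replacing $x$ by a power, let $x$ have prime order $r$; then $r\ne p$. Choose $P\in\mathrm{Syl}_r(M)$ with $x\in P$. By Frattini $N_K(P)M=K$. By (F2) we may replace $K$ by $N_K(P)$ and $M$ by $N_M(P)$, which contains $P$ and so $x$; $k$ does not change. From now on
$$x\in P\trianglelefteq K,\qquad P\le M,\qquad P\text{ is an }r\text{-group},\ r\ne p.$$

**Step 3: make $K$ irreducible.** If $K$ is reducible on $V$, (F3) with $K_0=K$ finishes. So let $K$ be irreducible.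

**Step 4: dispose of nonhomogeneous normal subgroups.** Suppose some $A\trianglelefteq K$ is not homogeneous on $V$. By Clifford, $K$ transitively permutes the components $V_1,\dots,V_t$, $t\ge2$. Put $q_1=|V_1|$, so $q_1^t=p^d$. Let $X=\bigcup_iV_i^\#$, a $K$-invariant set of $t(q_1-1)$ vectors. By (F1), $k$ divides $|X|$. If $k=|X|$, then there are at least $|X|$ $M$-orbits on $X$, so all are singletons; since $X$ spans $V$ this gives $M=1$, a contradiction to $1\neq x\in M$. Hence, with Bernoulli's inequality for the exponent $t/2\ge1$,
$$k\le\tfrac t2(q_1-1)\le q_1^{t/2}-1=p^{d/2}-1 .$$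

**Step 5: abelian normal subgroups are cyclic and act fpf.** From now on every normal subgroup of $K$ is homogeneous on $V$. Let $A\trianglelefteq K$ be abelian. Then $V|_A$ is a direct sum of copies of one irreducible module $W$, and $W$ is faithful because $V$ is. The image of the group algebra of $A$ in $\mathrm{End}(W)$ is a commutative algebra with a faithful simple module, hence a field. Since $V|_A$ is a sum of copies of $W$, the subalgebra $\mathbb F_p[A]$ of $\mathrm{End}(V)$ generated by $A$ is isomorphic to this field. Finite subgroups of the multiplicative group of a field are cyclic, so $A$ is cyclic. If $a\in A$ fixes a nonzero vector, then $a-1$ is a noninvertible element of a field, so $a=1$. Thus: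

(∗) Every abelian normal subgroup $A$ of $K$ is cyclic, its nonidentity elements act fpf, and $\mathbb F_p[A]\subseteq\mathrm{End}(V)$ is a field.

Since characteristic subgroups of $P$ are normal in $K$, all characteristic abelian subgroups of $P$ are cyclic. Moreover $P$ is not cyclic, since by (∗) the element $x\in P$ would act fpf. And $P$ is not generalized quaternion (including $Q_8$): then $r=2$, the unique involution of $P$ would be $x$, and it would generate a normal subgroup of $K$, so $x$ would act fpf by (∗).

## 5. The four shapes of the normal $r$-group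

A nonabelian $r$-group $E$ is *extraspecial* if $Z(E)=E'$ has order $r$ and $E/Z(E)$ is elementary abelian; then $|E|=r^{1+2m}$ for some $m\ge1$. The smallest examples for $r=2$ are $D_8$ and $Q_8$. A *central product* $E\circ S$ is a group generated by two subgroups $E,S$ that centralize each other. For example, in $D_8\circ C_4$ of order $16$ the element of order $2$ in $C_4$ is identified with the central involution of $D_8$.

We quote P. Hall's theorem (Gorenstein, *Finite Groups*, Thm 5.4.9): if all characteristic abelian subgroups of an $r$-group $P$ are cyclic, then $P=E\circ S$, with $E=1$ or $E$ extraspecial, and with $S$ cyclic or ($r=2$) dihedral, semidihedral or generalized quaternion of order at least $16$.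

We recall these last groups. They are $S=\langle s,t\rangle$ with $|s|=2^e$, $e\ge3$, $|S|=2^{e+1}$, where

* dihedral: $t^2=1$, $tst^{-1}=s^{-1}$;
* semidihedral: $t^2=1$, $tst^{-1}=s^{-1+2^{e-1}}$;
* generalized quaternion: $t^2=s^{2^{e-1}}$, $tst^{-1}=s^{-1}$.

In each case $Z(S)=\langle s^{2^{e-1}}\rangle$ has order $2$. A commutator of $s$ and $t$ generates $\langle s^2\rangle$, and $S/\langle s^2\rangle$ has order $4$, so $S'=\langle s^2\rangle$. All elements outside $\langle s\rangle$ invert $s^2$; in the semidihedral case, $ts^2t^{-1}=s^{-2+2^e}=s^{-2}$.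

If $E\ne1\ne S$, then $E\cap S=Z(E)$. Indeed $E\cap S$ centralizes $E$, so $E\cap S\le Z(E)$, which has order $r$. If $E\cap S=1$, then $P=E\times S$ and $Z(P)=Z(E)\times Z(S)$ is a noncyclic characteristic abelian subgroup, a contradiction.

**Step 6: find a good characteristic subgroup $Q$ of $P$.** We go through the possibilities.

*$r$ odd.* Then $S$ is cyclic, and $E\ne1$ because $P$ is not cyclic. So $P'=E'$ is central in $P$ and $P$ has class $2$. Let $Q=\{g\in P:g^r=1\}$. For $g,h\in Q$ we have $[h,g]^r=[h^r,g]=1$, and $(gh)^r=g^rh^r[h,g]^{r(r-1)/2}=1$ as $r\mid r(r-1)/2$. So $Q$ is a characteristic subgroup, and $x\in Q$. If $Q$ were abelian, $x$ would act fpf by (∗); so $Q$ is nonabelian. By (∗), $Z(Q)$ is cyclic, and it has exponent $r$, so $|Z(Q)|=r$. Finally $1\ne Q'\le P'\cap Q\le Z(P)\cap Q\le Z(Q)$, so $Q'=Z(Q)$. As $Q$ has exponent $r$, $Q$ is extraspecial of exponent $r$.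

*$r=2$, $S$ cyclic of order at least $4$.* Then $E\ne1$. Put $T=P$, $S_0=S$.

*$r=2$, $S$ dihedral, semidihedral or generalized quaternion, $E\ne1$.* Let $S_0=\langle s\rangle$, $|S_0|\ge8$. Here $E'=Z(E)=E\cap S\le Z(S)\le\langle s^2\rangle$, so $P'=E'S'=\langle s^2\rangle$, of order at least $4$. Elements of $S\setminus S_0$ invert $s^2$, hence do not centralize it; elements of $E$ and $S_0$ do. So $T:=C_P(P')=ES_0$, which is characteristic in $P$.

In these two cases $T=ES_0$ with $E\cap S_0=Z(E)$. Put $Q=\{g\in T:g^4=1\}$. For $e\in E$, $s'\in S_0$ we have $(es')^4=e^4s'^4=s'^4$, since extraspecial $2$-groups have exponent $4$. So $Q=EC$ with $C\le S_0$ of order $4$; thus $Q=E\circ C$ is a characteristic subgroup of $P$, and $Z(Q)=C$.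

*$r=2$, $S$ cyclic of order at most $2$.* Then $E\ne1$, and if $S\ne1$, then $S=E\cap S\le E$. So $P=E$ is extraspecial; put $Q=P$.

*$r=2$, $E=1$.* Then $P=S$ is neither cyclic nor generalized quaternion, so it is dihedral or semidihedral of order at least $16$.

For an extraspecial $2$-group $Q$ of order $2^{1+2m}$ with $Z=Z(Q)$, the map $gZ\mapsto g^2\in Z\cong\mathbb F_2$ is a nondegenerate quadratic form on $Q/Z\cong\mathbb F_2^{2m}$. A subspace is *totally singular* if the form vanishes on it. We write $Q=2^{1+2m}_+$ if the maximal totally singular subspaces have dimension $m$, and $Q=2^{1+2m}_-$ if they have dimension $m-1$. For $D_8$, two of the three nonzero vectors of $Q/Z$ are singular, so $D_8=2^{1+2}_+$. For $Q_8$ none is, so $Q_8=2^{1+2}_-$.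

We have reached one of the following, with $Q\trianglelefteq K$, $Q\le P\le M$, $Z:=Z(Q)$ and $m\ge1$:

* (A) $r$ odd, $Q$ extraspecial of order $r^{1+2m}$ and exponent $r$, $|Z|=r$;
* (B) $r=2$, $Q=E\circ C_4$ with $|E|=2^{1+2m}$, $|Z|=4$;
* (C$^+$) $r=2$, $Q=2^{1+2m}_+$, $|Z|=2$;
* (C$^-$) $r=2$, $Q=2^{1+2m}_-$, $|Z|=2$, and $m\ge2$;
* (D) $P$ dihedral or semidihedral of order at least $16$.

In (C$^-$), $m\ge2$ because $P=Q$ is not $Q_8$.

## 6. Pairs for dihedral and semidihedral groups

**Step 7: settle (D) by counting pairs (involution, fixed vector).** Here $r=2$, so $p$ is odd. Let $z=s^{2^{e-1}}$ be the central involution. By (∗) it acts fpf; as $V$ is the sum of the $\pm1$-eigenspaces of $z$, it acts as $-1$.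

We look at the noncentral involutions of $P$. In the dihedral case they are the elements $s^it$. Conjugation by $s$ sends $s^it$ to $s^{i+2}t$, so there are two classes. In the semidihedral case $(s^it)^2=s^{i2^{e-1}}$, so they are the $s^it$ with $i$ even. Conjugation by $s$ sends $s^it$ to $s^{i+2-2^{e-1}}t$; as $2-2^{e-1}$ is twice an odd number, there is one class. In both cases $y=s^it$ and $yz=s^{i+2^{e-1}}t$ are conjugate.

For such $y$, $C_V(yz)$ is the $(-1)$-eigenspace of $y$, so $V=C_V(y)\oplus C_V(yz)$. The two summands are conjugate, so $|C_V(y)|=p^{d/2}$.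

Let $X$ be the set of pairs $(y,v)$ with $y\in P$ a noncentral involution and $v\in C_V(y)^\#$. $K$ acts on $X$, and the stabilizers lie in $K_v\le M$. The $P$-orbits on pairs whose first entry lies in the class of $y$ correspond to the $C_P(y)$-orbits on $C_V(y)^\#$. Since $z\in C_P(y)$ acts as $-1$, these have length at least $2$. With at most two classes, $P$ has at most $2\cdot(p^{d/2}-1)/2$ orbits on $X$. As $P\le M$, (F1) gives $k\le p^{d/2}-1$.

## 7. Eigenspaces of complements to the center

Now let $Q$ be as in (A), (B) or (C$^\pm$). In all these cases $Q'$ is the subgroup of order $r$ of the cyclic group $Z$, and $Q/Z$ is elementary abelian of order $r^{2m}$. We use $[a,g]=a^{-1}g^{-1}ag$, so that $ag=ga[a,g]$. Because $Q'$ is central, commutation induces an alternating $\mathbb F_r$-bilinear form on $Q/Z$ with values in $Q'\cong\mathbb F_r$; its radical is $Z(Q)/Z=1$, so it is nondegenerate.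

By (∗), $F:=\mathbb F_p[Z]$ is a field, $V$ is an $F$-space, and $Z\le F^*$ acts semiregularly on $V^\#$. As $Z$ is central in $Q$, $Q$ acts $F$-linearly.

**Step 8: describe subgroups that meet the center trivially.** Let $A\le Q$ with $A\cap Z=1$. Then $A'\le A\cap Q'=1$, and $A$ embeds in $Q/Z$, so $A$ is elementary abelian. For $g\in Q$ let $\chi_g(a)=[a,g]$, which defines $\chi_g\in\mathrm{Hom}(A,Q')$. By nondegeneracy, every linear functional on $Q/Z$ has the form $[\,\cdot\,,g]$. Every functional on the subspace $AZ/Z\cong A$ extends to $Q/Z$. So the homomorphism $g\mapsto\chi_g$ maps $Q$ onto $\mathrm{Hom}(A,Q')$, a group of order $|A|$. There are three consequences.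

(E1) $|C_V(A)|^{|A|}=|V|$. Since $r\ne p$ and $Q'\subseteq F$ consists of all $r$-th roots of unity of $F$, $A$ is diagonalizable over $F$: $V=\bigoplus_\lambda V_\lambda$, where $\lambda$ runs over $\mathrm{Hom}(A,Q')$ and $V_\lambda=\{v:av=\lambda(a)v\text{ for all }a\in A\}$. For $v\in V_\lambda$, $a(gv)=g\,a[a,g]v=\chi_g(a)\lambda(a)\,gv$, so $gV_\lambda=V_{\lambda\chi_g}$. By surjectivity of $g\mapsto\chi_g$ the $|A|$ spaces $V_\lambda$ are permuted transitively, so they have equal size. One of them, for $\lambda=1$, is $C_V(A)$.

(E2) $N_Q(A)=C_Q(A)$, of index $|A|$ in $Q$. Indeed $[A,N_Q(A)]\le A\cap Q'=1$, and $C_Q(A)$ is the kernel of $g\mapsto\chi_g$.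

(E3) If $A_1\le Q$, $A_1\cap Z=1$ and $A_1Z=AZ$, then $A_1$ is $Q$-conjugate to $A$. For each $a\in A$ the coset $aZ$ contains exactly one element of $A_1$, say $a\theta(a)$, and $\theta:A\to Z$ is a homomorphism because $Z$ is central. As $A$ has exponent dividing $r$ and $Z$ is cyclic, $\theta$ has values in $Q'$. So $\theta=\chi_g$ for some $g$, and $A_1=\{a[a,g]:a\in A\}=g^{-1}Ag$.

**Step 9: choose the family of subgroups and bound the number of its classes.** Let $\mathcal A$ be the set of all $A\le Q$ with $A\cap Z=1$ and
$$|A|=r^m\ \text{ in (A), (B), (C}^+),\qquad |A|=2^{m-1}\ \text{ in (C}^-).$$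
$\mathcal A$ is $K$-invariant, because $Q$ and $Z$ are normal in $K$. Let $c$ be the number of $Q$-classes in $\mathcal A$. By (E3), $c$ is at most the number of possible images $AZ/Z$. In (A) and (B) these are totally isotropic $m$-spaces of the symplectic space $Q/Z$, since $A$ is abelian. In (C$^\pm$) they are maximal totally singular subspaces, since $a^2=1$ on $A$ and the dimension is maximal. The standard counts of such subspaces give
$$c\le\prod_{i=1}^m(r^i+1)\ \text{ in (A), (B)},\qquad c\le\prod_{i=0}^{m-1}(2^i+1)\ \text{ in (C}^+),\qquad c\le\prod_{i=2}^m(2^i+1)\ \text{ in (C}^-).$$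
In $D_8$, for example, the bound is $2$, and there are two classes of noncentral subgroups of order $2$.

$\mathcal A$ is not empty. Let $B$ be the full preimage in $Q$ of one of these subspaces. In (A), $B$ is abelian of exponent $r$; in (C$^\pm$), all squares in $B$ are trivial; so $B$ is elementary abelian. In (B), $B$ is abelian of exponent $4=|Z|$. In every case the order of the cyclic subgroup $Z$ equals the exponent of the abelian group $B$, so $Z$ has a complement in $B$, and this complement belongs to $\mathcal A$.

**Step 10: count pairs.** Put $u=|C_V(A)|$; by (E1) it is the same for all $A\in\mathcal A$, and $u>1$. Suppose all $C_Q(A)$-orbits on $C_V(A)^\#$, for all $A\in\mathcal A$, have length at least $s$. Let $X$ be the set of pairs $(A,v)$ with $A\in\mathcal A$, $v\in C_V(A)^\#$. $K$ acts on $X$ with stabilizers inside $K_v\le M$. By (E2), the $Q$-orbits on pairs over the class of $A$ correspond to the $C_Q(A)$-orbits on $C_V(A)^\#$, of which there are at most $(u-1)/s$. As $Q\le M$, (F1) yields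
$$k\le\frac{c\,(u-1)}{s}.\tag{1}$$

Since $Z\le C_Q(A)$ is semiregular on $C_V(A)^\#$, we may take $s=|Z|$, and $u\ge|Z|+1$.

In (C$^-$) this is not enough, and we can do better: $s=8$ and $u\ge9$. Let $g\in C_Q(A)$ fix some $v\in C_V(A)^\#$. We show $g\in A$. We have $g^2\in Z$. If $g^2\ne1$, then $g^2$ is the involution of $Z$, which acts fpf by (∗) and hence as $-1$, contradicting $g^2v=v$. So $g^2=1$. Every element of $\langle A,g\rangle Z$ then has square $1$, so $\langle A,g\rangle Z/Z$ is totally singular, and by maximality $g\in AZ$. Write $g=az$ with $a\in A$, $z\in Z$. From $gv=v$ we get $zv=v$, so $z=1$ and $g\in A$. Hence $C_Q(A)/A$ is semiregular on $C_V(A)^\#$. Its order is, by (E2), $2^{1+2m}/2^{2(m-1)}=8$.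

## 8. The numerical estimates

**Step 11: deduce $k\le|V|^{1/2}-1$ from (1).** Put $N=|A|/2$. By (E1), $p^{d/2}=|V|^{1/2}=u^N$, so we need $k\le u^N-1$. For $N\ge1$ we have $u^N-1\ge u^{N-1}(u-1)$. So by (1), if $N\ge1$, it suffices to show
$$\frac cs\le u^{N-1}.\tag{2}$$

*Case (A), $m=1$.* Here $N=r/2$, $s=r$, $c\le r+1$, and $r\ge3$. We use Bernoulli's inequality instead of (2):
$$k\le\frac{r+1}r(u-1)\le\frac43(u-1)<\frac r2(u-1)\le u^{r/2}-1.$$

*Case (A), $m\ge2$.* Here $N=r^m/2$, $s=r$, $u\ge r+1$. First, $m(m+1)+2\le3^m$ for $m\ge2$: for $m=2$ it says $8\le9$, and when $m$ increases by $1$ the left side grows by $2(m+1)$ and the right side by $2\cdot3^m\ge2(m+1)$. So $m(m+1)/2\le r^m/2-1$, and since $r^i+1\le(r+1)^i$,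
$$\prod_{i=1}^m(r^i+1)\le(r+1)^{m(m+1)/2}\le(r+1)^{r^m/2-1}\le u^{N-1}.$$
This gives (2).

*Case (B).* Here $N=2^{m-1}$, $s=4$, $u\ge5$. We claim $\frac14\prod_{i=1}^m(2^i+1)\le5^{2^{m-1}-1}$, which implies (2). For $m=1$ it says $\frac34\le1$. Passing from $m$ to $m+1$ multiplies the left side by $2^{m+1}+1$ and the right side by $5^{2^{m-1}}$. So we need $2^{m+1}+1\le5^{2^{m-1}}$. For $m=1$ it says $5\le5$, and inductively $2^{m+2}+1<2(2^{m+1}+1)\le2\cdot5^{2^{m-1}}\le5^{2^m}$.

*Case (C$^+$).* Here $N=2^{m-1}$, $s=2$, $u\ge3$. We claim $\frac12\prod_{i=0}^{m-1}(2^i+1)\le3^{2^{m-1}-1}$. For $m=1$ it says $1\le1$. The step needs $2^m+1\le3^{2^{m-1}}$. For $m=1$ it says $3\le3$, and inductively $2^{m+1}+1<2(2^m+1)\le2\cdot3^{2^{m-1}}\le3^{2^m}$.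

*Case (C$^-$).* Here $m\ge2$, $N=2^{m-2}\ge1$, $s=8$, $u\ge9$. We claim $\frac18\prod_{i=2}^m(2^i+1)\le9^{2^{m-2}-1}$. For $m=2$ it says $\frac58\le1$. The step needs $2^{m+1}+1\le9^{2^{m-2}}$. For $m=2$ it says $9\le9$, and inductively $2^{m+2}+1<2(2^{m+1}+1)\le2\cdot9^{2^{m-2}}\le9^{2^{m-1}}$.

In all cases $k\le p^{d/2}-1$. This proves Theorem 6, and with it the inequality in Theorem 4. $\blacksquare$

## 9. One prime at a time: $|G:D(G)|$ divides $r^j-1$

For strictness in the non-affine case we want to reduce to prime power degree. This is what Theorem 5(a) does, for all transitive groups. The tool is a refinement of the orbit-counting lemma.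

**Lemma 7.** Let $E\trianglelefteq L$, let $L$ act on a finite set $\Sigma$, and let $x\in L$. The average number of fixed points in $\Sigma$ of the elements of the coset $xE$ is the number of $E$-orbits $O$ with $xO=O$.

**Proof.** $L$ permutes the $E$-orbits. If $xe$ fixes a point of $O$, then $xO=xeO$ meets $O$, so $xO=O$. So orbits with $xO\ne O$ contribute nothing. If $xO=O$, then
$$\#\{(e,\omega)\in E\times O:xe\omega=\omega\}=\sum_{\omega\in O}\#\{e\in E:e\omega=x^{-1}\omega\}=|O|\cdot\frac{|E|}{|O|}=|E|,$$
so $O$ contributes $1$ to the average. $\square$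

**Proof of Theorem 5(a).** Let $G$ be transitive on $\Omega$, $|\Omega|=n>1$, $D=D(G)$, $k=|G:D|$. The divisibility is trivial if $k=1$, so let $k>1$.

**Step 1: elements outside $D$ fix exactly one point.** Let $D$ have $t$ orbits. By orbit counting for $G$ and for $D$, and because elements outside $D$ are not derangements,
$$|G|=\sum_{g\in G}\mathrm{fix}(g)=\sum_{g\in D}\mathrm{fix}(g)+\sum_{g\in G\setminus D}\mathrm{fix}(g)\ge t|D|+(|G|-|D|).$$
So $t=1$ and equality holds:

(∗∗) $D$ is transitive, and every element of $G\setminus D$ has exactly one fixed point.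

**Step 2: localize at the prime $r$.** Let $r\mid n$ be prime, $\alpha\in\Omega$, $Q\in\mathrm{Syl}_r(D_\alpha)$, $J=N_G(Q)$, and let $\Phi\ni\alpha$ be the set of fixed points of $Q$ in $\Omega$. It is $J$-invariant. As $D_\alpha\trianglelefteq G_\alpha$, Frattini gives $G_\alpha=D_\alpha J_\alpha$. As $D$ is transitive, $G=DG_\alpha=DJ$.

*$J\cap D$ is transitive on $\Phi$.* Let $\beta\in\Phi$, $\beta=g\alpha$ with $g\in D$. Both $Q$ and $gQg^{-1}$ are Sylow $r$-subgroups of $D_\beta$, so $hgQ(hg)^{-1}=Q$ for some $h\in D_\beta$. Then $hg\in J\cap D$ and $hg\alpha=\beta$.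

*Every $y\in J\setminus D$ has exactly one fixed point in $\Phi$.* Apply Lemma 7 to $J\cap D\trianglelefteq J$ on $\Phi$: the average over $y(J\cap D)$ is $1$. By (∗∗) each element of this coset has at most one fixed point in $\Phi$, so each has exactly one.

**Step 3: cut $\Phi$ into blocks of $r$-power size.** Let $S_1\in\mathrm{Syl}_r(J\cap D)$. It contains the normal $r$-subgroup $Q$ of $J\cap D$. As $r$ divides $n=|D:D_\alpha|$, $Q$ is not Sylow in $D$. Normalizers grow in $r$-groups, so $r$ divides $|N_D(Q):Q|$ and $S_1>Q$. For $\beta\in\Phi$, $(S_1)_\beta$ is an $r$-subgroup of $D_\beta$ containing the Sylow subgroup $Q$ of $D_\beta$, so $(S_1)_\beta=Q$. Hence every $S_1$-orbit on $\Phi$ has size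
$$r^j:=|S_1:Q|>1,\qquad r^j\ \text{ divides }\ \frac{|D|_r}{|D_\alpha|_r}=n_r.$$

**Step 4: find a block family that is invariant under enough of $G$.** Let $L=N_J(S_1)$ and $E=L\cap D$, so $S_1\le E$. By Frattini $J=(J\cap D)L$, so $G=DJ=DL$ and $|L:E|=k$. Let $\Sigma$ be the set of $S_1$-orbits on $\Phi$; $L$ acts on it. Let $y\in L\setminus E$. All elements of $yS_1$ lie in $J\setminus D$, so each has exactly one fixed point in $\Phi$. By Lemma 7 for $S_1\trianglelefteq L$ on $\Phi$, $y$ fixes exactly one element of $\Sigma$. This holds for all elements of $yE$, so by Lemma 7 for $E\trianglelefteq L$ on $\Sigma$, $y$ fixes exactly one $E$-orbit on $\Sigma$. In other words, each nonidentity element of $Y:=L/E$, a group of order $k$, fixes exactly one point of the set $\Sigma/E$ of $E$-orbits on $\Sigma$.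

Count the pairs ($1\ne y\in Y$, fixed point of $y$ in $\Sigma/E$). The total is $k-1$. A $Y$-orbit $O$ contributes $|O|(k/|O|-1)=k-|O|$. Regular orbits contribute $0$, and a nonregular orbit has $|O|\le k/2$ and contributes at least $k/2$. As $0<k-1<k$, exactly one orbit is nonregular, and $k-|O|=k-1$ shows that it has size $1$. So there is an $L$-invariant $E$-orbit on $\Sigma$. Let $\Gamma\subseteq\Phi$ be the union of its members. It is $L$-invariant, and it is an $E$-orbit, because $E$ permutes the members transitively and contains $S_1$, which is transitive on each.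

**Step 5: count inside one block.** Let $\beta\in\Gamma$. Then $L=EL_\beta$, so $|L_\beta:E_\beta|=k$. Let $B=S_1\beta$, with $|B|=r^j$. As $L_\beta$ normalizes $S_1$ and fixes $\beta$, it leaves $B$ invariant. For $\gamma\in B\setminus\{\beta\}$, elements of $L_{\beta\gamma}$ fix two points, so $L_{\beta\gamma}\le D$ by (∗∗), and $L_{\beta\gamma}\le E_\beta$. So the $L_\beta$-orbit of $\gamma$ has length $|L_\beta:L_{\beta\gamma}|$, divisible by $k$. Hence $k\mid r^j-1$.

The bound $k\le\min_rn_r-1$ follows, and it also holds for $k=1$. If $n$ is not a prime power, then $n$ is a product of at least two coprime numbers $n_r>1$, so the smallest is less than $\sqrt n$, and $k\le n_r-1<\sqrt n-1$ for that $r$. $\blacksquare$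

## 10. Non-affine primitive groups: the bound is strict

Let $G$ be primitive and not affine, of degree $n\ge4$, on $\Omega$; put $D=D(G)$, $k=|G:D|$. We prove $k<\sqrt n-1$, which completes Theorem 4. By Theorem 5(a) we may assume $n=r^a$ is a prime power.

**Step 1: the minimal normal subgroup and its point stabilizer.** Let $N=T_1\times\dots\times T_l$ be a minimal normal subgroup, $T_i\cong T$ simple. As $G$ is not affine, $T$ is nonabelian. $N$ is transitive. It is not regular, since $|N|$ is not a prime power and $n$ is. If $N_1\neq N$ were another minimal normal subgroup, then $N$ and $N_1$ would be transitive and centralize each other. The centralizer of a transitive group is semiregular, so $N$ would be regular, a contradiction. So $N$ is the unique minimal normal subgroup. Also $C_G(N)=1$, since otherwise the normal subgroup $C_G(N)$ would contain $N$, which is nonabelian.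

Fix $\alpha\in\Omega$ and let $R_i$ be the projection of $N_\alpha$ to $T_i$. $G$ permutes the $T_i$ transitively by conjugation, $N$ fixes each of them, and $G=NG_\alpha$. So $G_\alpha$ permutes the $T_i$ transitively. It normalizes $N_\alpha$, so it also permutes the $R_i$ accordingly.

*The $R_i$ are proper.* Otherwise $R_i=T_i$ for all $i$. We claim that a subgroup $Y$ of $T_1\times\dots\times T_l$ that projects onto each factor has order a power of $|T|$. For $l=1$ this is clear. For $l\ge2$, $Y\cap T_1$ is normalized by $Y$, so it is normal in the projection $T_1$ of $Y$; hence it is $1$ or $T_1$. The projection of $Y$ to $T_2\times\dots\times T_l$ has kernel $Y\cap T_1$ and again projects onto each factor, so the claim follows by induction. Hence $|N_\alpha|=|T|^s$, with $s<l$ because $N_\alpha\ne N$, and $n=|T|^{l-s}$ is not a prime power, a contradiction.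

*$N_\alpha=\prod R_i$.* Put $R=\prod R_i\ge N_\alpha$. It is normalized by $G_\alpha$, and by Dedekind's law $G_\alpha R\cap N=(G_\alpha\cap N)R=R\ne N$. So $G_\alpha R\ne G$. By maximality of $G_\alpha$, $R\le G_\alpha$, so $R=N_\alpha$.

Hence $n=n_0^l$ with $n_0=|T_1:R_1|$. As the nonabelian simple group $T_1$ acts faithfully on the $n_0$ cosets of $R_1$, $n_0\ge5$.

**Step 2: $l\ge2$.** Here we bound $k$ by projecting to one coordinate. Let $T^{(1)}=\prod_{j\ge2}T_j$ and $S=N_G(T_1)$, of index $l$ in $G$. Let $\Delta_1$ be the set of $T^{(1)}$-orbits on $\Omega$. $S$ permutes $T_2,\dots,T_l$, so it normalizes $T^{(1)}$ and acts on $\Delta_1$. $N\le S$ is transitive on $\Delta_1$, and the stabilizer in $N$ of the orbit of $\alpha$ is $N_\alpha T^{(1)}=R_1T^{(1)}$. So $|\Delta_1|=n_0$. Let $H$ be the group induced by $S$ on $\Delta_1$. As $T^{(1)}$ acts trivially on $\Delta_1$, $T_1$ is transitive on $\Delta_1$, hence faithful, and its image $\overline T$ is normal in $H$.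

*$|H:D(H)|\le\sqrt{n_0}-1$.* If $H$ is imprimitive, this is (ii). If $H$ is primitive, it is not affine. Indeed, otherwise $H$ has a regular, self-centralizing, abelian normal subgroup $A$. Then $A\cap\overline T$ is an abelian normal subgroup of $\overline T$, so it is trivial. So $A$ and $\overline T$ centralize each other, and $\overline T\le C_H(A)=A$, a contradiction. So (iii) applies, as $n_0\ge4$.

*The full preimage of $D(H)$ in $S$ lies in $D$.* An element of $S$ that induces a derangement on $\Delta_1$ moves every $T^{(1)}$-orbit, so it is a derangement on $\Omega$ and lies in $D$. The subgroup generated by these elements maps onto $D(H)$. It contains the kernel of $S\to H$: by Jordan's theorem there is $g\in S$ inducing a derangement on $\Delta_1$; for $\kappa$ in the kernel, $g\kappa$ induces the same derangement, and $\kappa=g^{-1}(g\kappa)$.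

Therefore, with $y=\sqrt{n_0}>1$ and $y^l-1=(y-1)(1+y+\dots+y^{l-1})>l(y-1)$,
$$k\le|G:S|\,|S:S\cap D|\le l\,|H:D(H)|\le l(\sqrt{n_0}-1)<n_0^{l/2}-1=\sqrt n-1 .$$

**Step 3: $l=1$.** Here $T\le G\le\mathrm{Aut}(T)$ and $|T:T_\alpha|=n=r^a$. By (iii) we only have to exclude $k=\sqrt n-1$. Suppose this holds; then $n=m^2$ and $k=m-1$ for an integer $m$. As $1\ne D\trianglelefteq G$, we have $T\le D$, so $k$ divides $|G:T|$. Guralnick's theorem (J. Algebra 81 (1983), 304–311) on subgroups of prime power index in simple groups leaves the following cases.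

*$T=A_n$, $T_\alpha\cong A_{n-1}$, $n\ge5$.* By order, $T=\mathrm{Alt}(\Omega)$. So $k\le2$ and $m\le3$; as $n=m^2\ge5$, we get $n=9$, $k=2$, $G=S_9$, $D=A_9$. But $(1\,2)(3\,4\,5\,6\,7\,8\,9)$ is an odd derangement, a contradiction.

*$T=PSL(d,q)$ with $q=t^f$, $t$ prime, $T_\alpha$ the stabilizer of a point or a hyperplane, $n=\frac{q^d-1}{q-1}$, $d$ prime.* As $G=TG_\alpha$ and $G_\alpha$ normalizes $T_\alpha$, $G$ preserves the $T$-class of $T_\alpha$. For $d\ge3$, automorphisms of $T$ outside $P\Gamma L(d,q)$ interchange the classes of point and hyperplane stabilizers; for $d=2$, $\mathrm{Aut}(T)=P\Gamma L(2,q)$. So $G\le P\Gamma L(d,q)$, and $k$ divides $|P\Gamma L(d,q):PSL(d,q)|=f\gcd(d,q-1)$.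

Let $d=2$. Then $q+1=m^2$, so $q=(m-1)(m+1)$. If $m=2$, then $q=3$ and $T$ is not simple. Otherwise $m-1$ and $m+1$ are nontrivial powers of $t$ that differ by $2$, so $t=2$, the powers are $2$ and $4$, and $m=3$, $q=8$, $k=2$. But $k$ divides $f\gcd(2,7)=3$, a contradiction.

Let $d\ge3$, so $d$ is an odd prime. Suppose $d\mid q-1$. Then $n=1+q+\dots+q^{d-1}\equiv d\pmod{q-1}$, so $d\mid n$, and the prime power $n$ is a power of $d$. On the other hand,
$$\frac{q^d-1}{q-1}=\sum_{i=1}^d\binom di(q-1)^{i-1}\equiv d\pmod{d^2}.$$
Here the term for $i=2$ is divisible by $d^2$ because $d\mid\binom d2$ and $d\mid q-1$, and the terms for $i\ge3$ are divisible by $(q-1)^2$. So $n=d<q$, which is impossible since $n>q$. Hence $\gcd(d,q-1)=1$, and $k$ divides $f$. As $f<t^f=q$ and $n>q^2$, $k\le f\le q-1<\sqrt n-1$, a contradiction.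

*$T=PSL(2,11)$ or $M_{11}$ with $n=11$; $T=M_{23}$ with $n=23$; $T=PSU(4,2)$ with $n=27$.* Here $n$ is not a square, a contradiction.

So $k\ne\sqrt n-1$. With (iii), $k<\sqrt n-1$ for every non-affine primitive group of degree $n\geq 4$. This completes the proof of Theorem 4. $\blacksquare$

## 11. The degrees in which $\sqrt n-1$ is attained

**Proof of Theorem 5(b).** Let $G$ be transitive of degree $n\ge4$ and not Frobenius. If $G$ is imprimitive, the bound is (ii); if $G$ is primitive, it is Theorem 4. Suppose equality holds. By Theorem 5(a), $n$ is a prime power. Also $\sqrt n-1=|G:D(G)|$ is an integer, so $n$ is a square. Hence $n=q^2$ with $q$ a prime power. If $G$ is primitive, it is affine by Theorem 4. $\blacksquare$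

Theorem 5(c) was proved in Section 3: for each prime power $q$ the group $\mathbb F_{q^2}\rtimes(\mathbb F_{q^2}^*\rtimes\langle\varphi\rangle)$ attains the bound in degree $q^2$. Together with (b), this shows that primitive non-Frobenius groups of degree $n\ge4$ attain $\sqrt n-1$ exactly when $n$ is the square of a prime power.
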